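# Two measures of weak noncompactness on $C(K)$ and the Cantor–Bendixson height of $K$

## Theorems on $\omega$ and $\operatorname{wk}$ in $C(K)$

For nonempty sets $A,B$ in a Banach space put $\widehat d(A,B)=\sup_{a\in A}\operatorname{dist}(a,B)$. For a Banach space $X$, canonically embedded in $X^{**}$, and a bounded nonempty set $A\subset X$, define
$$\omega(A)=\inf\{\widehat d(A,L): L\subset X\text{ weakly compact}\},\qquad \operatorname{wk}(A)=\widehat d\big(\overline A^{w^*},X\big),$$
where $\overline A^{w^*}$ is the weak$^*$ closure of $A$ in $X^{**}$. The two quantities are *equivalent on $X$* if some $C>0$ satisfies $\omega(A)\le C\operatorname{wk}(A)$ for all bounded $A\subset X$. For a compact Hausdorff space $K$, $C(K)$ is the space of continuous scalar functions (real or complex) with the supremum norm, and $\kappa(K)\in[0,\infty]$ denotes the least $C\ge0$ with $\omega(A)\le C\operatorname{wk}(A)$ for all bounded $A\subset C(K)$, with $\kappa(K)=\infty$ if there is none. An *$L_1$ predual* is a Banach space $X$ such that $X^*$ is isometric to $L^1(\mu)$ for some measure $\mu$. Finally $K^{(i)}$ is the $i$-th Cantor–Bendixson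 derivative of $K$, with $K^{(0)}=K$.

**Theorem 1.** There is a countable (hence metrizable) compact space $K$ such that $\omega$ and $\operatorname{wk}$ are not equivalent on $C(K)$, and in particular not equal. This $C(K)$ is an $L_1$ predual. Thus both equality and equivalence fail in the class of spaces $C(K)$, and both fail in the class of $L_1$ preduals.

**Theorem 2.** Let $K$ be a (nonempty) compact Hausdorff space.

1. If $K$ contains a closed metrizable $H$ with $H^{(2N)}\neq\emptyset$, $N\ge2$, then $\kappa(K)\ge\frac{N-1}2$.
2. If $K^{(n)}=\emptyset$ for some $n\ge1$, and for each $j$ with $K^{(j+1)}\ne\emptyset$ there is a bounded linear extension operator $C(K^{(j+1)})\to C(K^{(j)})$ (this is automatic if $K$ is metrizable), then $\kappa(K)\le2(n-1)$.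
3. If $K$ is metrizable, then $\omega$ and $\operatorname{wk}$ are equivalent on $C(K)$ if and only if $K^{(n)}=\emptyset$ for some $n\in\mathbb N$. If $K^{(n)}=\emptyset\neq K^{(n-1)}$, then
$$\tfrac12\Big(\Big\lfloor\tfrac{n-1}2\Big\rfloor-1\Big)\le\kappa(K)\le2(n-1).$$
4. If $K$ is a Corson (for example Eberlein) compact with $K^{(n)}\neq\emptyset$ for all $n\in\mathbb N$, then $\omega$ and $\operatorname{wk}$ are not equivalent on $C(K)$.

In particular, equivalence fails on $C[0,1]$, on $C(\{0,1\}^{\mathbb N})$ and on $C([0,\omega^\omega])$.

The question behind these theorems, whether $\omega$ and $\operatorname{wk}$ are equal or at least equivalent on $C(K)$ and on $L_1$ preduals, comes from the paper "Quantitative Dunford-Pettis property" by Miroslav Kačena, Ondřej F. K. Kalenda and Jiří Spurný (arXiv:1110.1243, 2011). So the answers are no, and no. For metrizable $K$ the theorem also says exactly when equivalence holds: when finitely many derivations exhaust $K$. In that case the best constant grows linearly with the number of derivations needed.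

## What the two numbers measure

Both $\omega(A)$ and $\operatorname{wk}(A)$ say how far $A$ is from being relatively weakly compact. The number $\omega(A)$ asks for *one* weakly compact set that approximates all of $A$. The number $\operatorname{wk}(A)$ looks at the limit points of $A$ in the bidual *one at a time* and asks how far each is from $X$.

They vanish on the same sets. If $\operatorname{wk}(A)=0$, then $\overline A^{w^*}\subset X$, because $X$ is closed in $X^{**}$. This closure is weak$^*$ compact, and the weak$^*$ topology restricted to $X$ is the weak topology, so $A$ is relatively weakly compact and $\omega(A)=0$. The converse follows from this inequality.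

**Lemma 3.** $\operatorname{wk}(A)\le\omega(A)$ for every bounded $A\subset X$.

*Proof.* Let $L\subset X$ be weakly compact, $d=\widehat d(A,L)$, $\eta>0$ and $F\in\overline A^{w^*}$. Take a net $(a_i)$ in $A$ with $a_i\to F$ weak$^*$, and $l_i\in L$ with $\|a_i-l_i\|\le d+\eta$. Pass to a subnet with $l_i\to l\in L$ weakly. Then $a_i-l_i\to F-l$ weak$^*$, and dual balls are weak$^*$ closed, so $\|F-l\|\le d+\eta$. Hence $\operatorname{dist}(F,X)\le d+\eta$ for all $\eta>0$. $\square$

So the question is whether there is a reverse inequality $\omega\le C\operatorname{wk}$. Besides Lemma 3, the problem recalls as known that $\omega=\operatorname{wk}$ on $c_0(\Gamma)$ for every set $\Gamma$; we shall not need this.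

**Example.** Let $\mathbb N=\{1,2,\dots\}$ and let $\mathbb N^*=\mathbb N\cup\{\infty\}$ be its one-point compactification. Let $A=\{\mathbf 1_{\{1,\dots,n\}}:n\in\mathbb N\}\subset C(\mathbb N^*)$. Here $C(\mathbb N^*)^*=\ell_1(\mathbb N^*)$ and $C(\mathbb N^*)^{**}=\ell_\infty(\mathbb N^*)$. The sequence converges weak$^*$ to $F=\mathbf 1_{\mathbb N}$, which is $0$ at $\infty$, so $\overline A^{w^*}=A\cup\{F\}$. A continuous $g$ has $g(\infty)=\lim g(n)$, so $\|F-g\|\ge\max(|g(\infty)|,|1-g(\infty)|)\ge\frac12$, with equality for $g\equiv\frac12$. Thus $\operatorname{wk}(A)=\frac12$. The weakly compact set $L=\{\frac12\}$ gives $\omega(A)\le\frac12$, so $\omega(A)=\operatorname{wk}(A)=\frac12$.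

**Cantor–Bendixson derivatives.** $K'$ is the set of non-isolated points of $K$, and $K^{(0)}=K$, $K^{(i+1)}=(K^{(i)})'$. Each $K^{(i)}$ is closed. For $K=\mathbb N^*$ we get $K'=\{\infty\}$ and $K''=\emptyset$. For $K=(\mathbb N^*)^2$, $K'$ consists of the points with at least one coordinate $\infty$, $K''=\{(\infty,\infty)\}$ and $K^{(3)}=\emptyset$. For $K=[0,1]$ or $\{0,1\}^{\mathbb N}$ there are no isolated points and $K^{(n)}=K$ for all $n$. In $[0,\omega^\omega]$, the point $\omega^n$ lies in the $n$-th derivative for every $n$, so no finite derivative is empty.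

**$L_1$ preduals.** If $K$ is countable and compact, every Radon measure on $K$ is purely atomic, so $C(K)^*=\ell_1(K)=L^1(\text{counting measure})$ and $C(K)$ is an $L_1$ predual. Hence a countable $K$ as in Theorem 1 answers both halves of the question.

**The least constant exists.** The set of $C\ge 0$ with $\omega(A)\le C\operatorname{wk}(A)$ for all bounded $A$ is closed, so if it is nonempty it has a least element.

## Operators, subspaces and extensions

We need to know how the two numbers move under operators and under inclusion of subspaces.

**Lemma 4.** If $U:X\to Y$ is bounded linear and $A\subset X$ is bounded, then $\omega(UA)\le\|U\|\,\omega(A)$ and $\operatorname{wk}(UA)\le\|U\|\operatorname{wk}(A)$. If $E:X\to Y$ and $R:Y\to X$ have norm $\le1$ and $RE=\mathrm{id}_X$, then $\omega(EA)=\omega(A)$ and $\operatorname{wk}(EA)=\operatorname{wk}(A)$.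

*Proof.* If $L\subset X$ is weakly compact, so is $UL$, and $\operatorname{dist}(Ua,UL)\le\|U\|\operatorname{dist}(a,L)$. This gives the first inequality. For the second, $\overline A^{w^*}$ is weak$^*$ compact and $U^{**}$ is weak$^*$-to-weak$^*$ continuous. So $U^{**}(\overline A^{w^*})$ is weak$^*$ compact, contains $UA$, and lies in $\overline{UA}^{w^*}$; hence it equals $\overline{UA}^{w^*}$. Since $U^{**}X\subset Y$, $\operatorname{dist}(U^{**}F,Y)\le\|U\|\operatorname{dist}(F,X)$. For the last statement apply the inequalities to $E$ and, since $A=R(EA)$, to $R$. $\square$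

**Lemma 5.** If $Y$ is a closed subspace of $Z$ and $A\subset Y$ is bounded, then $\operatorname{wk}_Y(A)\le2\operatorname{wk}_Z(A)$.

*Proof.* Identify $Y^{**}$ isometrically with $Y^{\perp\perp}\subset Z^{**}$ through the second adjoint of the inclusion. Let $F\in\overline A^{w^*}\subset Y^{**}$; as an element of $Z^{**}$ it lies in the weak$^*$ closure of $A$ there. Let $z\in Z$ with $\|F-z\|\le d$. Since $F$ vanishes on $Y^\perp$, the Hahn–Banach theorem gives
$$\operatorname{dist}(z,Y)=\sup\{|z^*(z)|:z^*\in Y^\perp,\ \|z^*\|\le1\}=\sup\{|(z-F)(z^*)|:z^*\in Y^\perp,\ \|z^*\|\le1\}\le d.$$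
So for every $\eta>0$ some $y\in Y$ satisfies $\|F-y\|\le2d+\eta$. Here $d$ may be any number larger than $\operatorname{wk}_Z(A)$. $\square$

**Fact 6** (Grothendieck 1952)**.** A bounded set in $C(K)$ that is relatively compact in $C(K)$ for the pointwise topology is relatively weakly compact.

**Lemma 7.** If $H$ is a nonempty closed metrizable subset of a compact space $K$, there is a linear extension operator $E:C(H)\to C(K)$ with $\|E\|\le1$.

*Proof.* Let $i:H\to Q$ be an embedding into the Hilbert cube. Extending each coordinate by Tietze's theorem, we get a continuous $h:K\to Q$ with $h|_H=i$. The Borsuk–Dugundji theorem gives a norm-one linear extension operator $D:C(i(H))\to C(Q)$. Put $Ef=D(f\circ i^{-1})\circ h$. For $x\in H$, $Ef(x)=D(f\circ i^{-1})(i(x))=f(x)$. $\square$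

## Soft thresholding on $\mathbb N^*$ and on spaces of finite height

**The direct attempt.** Suppose $\operatorname{wk}(A)<\varepsilon$. For each $F\in\overline A^{w^*}$ choose $g_F\in X$ with $\|F-g_F\|\le\varepsilon$. Every $a\in A$ is then within $\varepsilon$ of the set $\{g_F\}$, and one would like this set to be relatively weakly compact. Nothing makes it so. In the Example above with $A=\{\mathbf 1_{\{1,\dots,n\}}\}$, the choices $g_a=a$ for $a\in A$ and $g_F=\frac12$ for $F=\mathbf 1_{\mathbb N}$ are all allowed. Yet $\{g_F\}$ contains $A$, which is not relatively weakly compact. The approximants have to be chosen by a rule that passes to limits.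

**Such a rule on $\mathbb N^*$.** For $\theta>0$ and scalars $\zeta$ let
$$\tau_\theta(\zeta)=\zeta\max\{0,1-\theta/|\zeta|\},\qquad\tau_\theta(0)=0.\tag{1}$$
This is continuous, $|\zeta-\tau_\theta(\zeta)|=\min(|\zeta|,\theta)\le\theta$, and $\tau_\theta(\zeta)=0$ for $|\zeta|\le\theta$. Let $A\subset C(\mathbb N^*)$ be bounded, $\varepsilon>\operatorname{wk}(A)$, $\eta>0$, $\theta=2\varepsilon+\eta$, and put $a'=a(\infty)+\tau_\theta\circ(a-a(\infty))$. Then $\|a-a'\|\le\theta$. Take a net in $A$ and a subnet $a_i\to F$ weak$^*$, let $f(x)=F(\delta_x)=\lim a_i(x)$, and pick $g\in C(\mathbb N^*)$ with $\|F-g\|\le\varepsilon$. Then $|f-g|\le\varepsilon$ everywhere. So $|g(\infty)-f(\infty)|\le\varepsilon$, and by continuity of $g$, $|g-f(\infty)|\le\varepsilon+\eta$ off a finite subset of $\mathbb N$. Off this set $|f-f(\infty)|\le\theta$. Hence the pointwise limit $f(\infty)+\tau_\theta\circ(f-f(\infty))$ of $(a_i')$ is constant off a finite set of isolated points, so it is continuous. The argument in Step 3 below, with Fact 6, shows that $\{a'\}$ is relatively weakly compact, so $\omega(A)\le2\operatorname{wk}(A)$. In other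 words, once we control $a$ on the derived set $\{\infty\}$, thresholding destroys all but finitely many of the bad oscillations at isolated points.

**Proof of Theorem 2(2).** We use induction on $n$, treating $K'$ as the set on which $a$ is already under control. If $K'=\emptyset$ (in particular if $n=1$), then $K$ is finite, bounded sets in $C(K)$ are relatively norm compact, and $\omega=0$. Let $n\ge2$ and $H=K'\neq\emptyset$. Then $H^{(n-1)}=K^{(n)}=\emptyset$. Since $H^{(j)}=K^{(j+1)}$, the required extension operators exist for $H$. By induction $\kappa(H)\le c:=2(n-2)$. Let $E:C(H)\to C(K)$ be a bounded linear extension operator and $R:C(K)\to C(H)$ restriction. Let $A\subset C(K)$ be bounded, $\varepsilon>\operatorname{wk}(A)$, $\eta>0$.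

**Step 1: control on $H$.** We find approximants on the derived set. By Lemma 4, $\omega(RA)\le c\operatorname{wk}(RA)\le c\operatorname{wk}(A)\le c\varepsilon$. So there are a weakly compact $L'\subset C(H)$ and, for each $a\in A$, some $l_a\in L'$ with
$$\|Ra-l_a\|\le c\varepsilon+\eta.\tag{2}$$

**Step 2: the corrected functions.** We extend $l_a$ to $K$ and threshold the rest. Put $\theta=(c+2)\varepsilon+2\eta$ and
$$a'=El_a+\tau_\theta\circ(a-El_a)\in C(K).$$
Then $\|a-a'\|\le\theta$ by the properties of $\tau_\theta$. The norm of $E$ does not enter this bound.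

**Step 3: $\{a':a\in A\}$ is relatively weakly compact.** The purpose is to verify the hypothesis of Fact 6. The set $B=\{a'\}$ is bounded, since $A$ and $\{El_a\}$ are. It suffices to show that each net in $B$ has a subnet converging pointwise to an element of $C(K)$. Indeed, the closure of $B$ in the product of scalars over $K$ is compact because $B$ is bounded. Each of its points is the limit of a net in $B$, hence equals the limit of a subnet that lies in $C(K)$; so this compact closure is contained in $C(K)$.

Let a net $(a_i')$ be given. Pass to a subnet with $a_i\to F$ weak$^*$ in $C(K)^{**}$ and $l_{a_i}\to l\in L'$ weakly. Put $f(x)=F(\delta_x)=\lim a_i(x)$. Since $E$ is weak-to-weak continuous, $El_{a_i}\to El$ pointwise. Since $\tau_\theta$ is continuous, $a_i'\to El+\tau_\theta\circ(f-El)$ pointwise on $K$. We show that this limit is continuous.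

Choose $g\in C(K)$ with $\|F-g\|\le\varepsilon$, so that $|f-g|\le\varepsilon$ on $K$. On $H$, (2) gives in the limit $|f-l|\le c\varepsilon+\eta$. As $El=l$ on $H$, we get $|g-El|\le(c+1)\varepsilon+\eta$ on $H$. Therefore the compact set
$$D=\{x\in K:|g(x)-El(x)|\ge(c+1)\varepsilon+2\eta\}$$
is disjoint from $H=K'$. It consists of isolated points of $K$, and a compact set of isolated points is finite. Off $D$ we have $|f-El|\le\varepsilon+(c+1)\varepsilon+2\eta=\theta$, so $\tau_\theta\circ(f-El)=0$ there. Thus $\tau_\theta\circ(f-El)$ is supported on finitely many isolated points, hence continuous, and the limit lies in $C(K)$.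

**Step 4: the constant.** The weak closure of $\{a'\}$ is a weakly compact set within $\theta$ of every $a\in A$, so $\omega(A)\le\theta$. Letting $\eta\to0$ and $\varepsilon\to\operatorname{wk}(A)$ gives $\omega(A)\le(c+2)\operatorname{wk}(A)=2(n-1)\operatorname{wk}(A)$. If $K$ is metrizable, the operators exist by Lemma 7. $\square$

This argument pays $2\operatorname{wk}(A)$ for each derivative, and when no finite derivative is empty the induction has no place to begin. The rest of the notes shows that the loss is real: up to the constants, every level costs something.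

## Why a subspace can raise $\omega$

Where could a large ratio $\omega/\operatorname{wk}$ come from? Lemma 5 says that passing to a closed subspace costs $\operatorname{wk}$ at most a factor $2$. Try to prove the same for $\omega$. Let $A\subset Y\subset Z$ and let $L\subset Z$ be weakly compact with $\widehat d(A,L)<d$. The points $l\in L$ that are used satisfy $\operatorname{dist}(l,Y)<d$, so we choose $y_l\in Y$ with $\|l-y_l\|<d$, and then $A$ is within $2d$ of $\{y_l\}$. But $\{y_l\}$ need not be relatively weakly compact. If $l_i\to l$ weakly, the points $y_{l_i}$ cluster at some $G\in Y^{**}$ with $\|G-l\|\le d$, and nothing places $G$ in $Y$. For $\operatorname{wk}$ the problem did not arise, because we moved a single point $z$ into $Y$ and never asked the moves to be compatible.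

This suggests the plan: find a space $M$, a quotient $q:M\to K$ and a set $A\subset C(K)$ that is close to a weakly compact set in $C(M)$, while any weakly compact approximating set in $C(K)$ must respect the identifications made by $q$. Lemma 5 then bounds $\operatorname{wk}$ in $C(K)$, and the identifications should force $\omega$ in $C(K)$ to be large.

**Proposition 8.** For every $N\ge2$ there are a countable compact metrizable space $K_N$ with $K_N^{(2N)}$ containing at most one point, and a bounded set $A_N\subset C(K_N)$, such that
$$\operatorname{wk}(A_N)\le1,\qquad\omega(A_N)\ge\tfrac{N-1}2.$$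

The next four sections prove this. The space $M$ and the weakly compact set in $C(M)$ come from a tree of height $N$.

## The tree $T$ and a weakly compact set in $C(T)$

Fix $N\ge2$. Let $S=\mathbb N^N$ and $T=\bigcup_{k=0}^N\mathbb N^k$. For $t\in T$ let $|t|$ be its length; for $t,t'\in T$ let $|t\wedge t'|$ be the length of the longest common initial segment; write $t\subset t'$ if $t'$ extends $t$ (possibly $t=t'$). For $s\in S$ put
$$w_s(t)=|s\wedge t|.$$

**Topology of $T$.** The map $t\mapsto(w_s(t))_{s\in S}\in\{0,\dots,N\}^S$ is injective. Indeed, $\max_sw_s(t)=|t|$, and the maximum is attained exactly at those $s$ that extend $t$; the length $|t|$ and one such $s$ determine $t$. We give $T$ the topology induced from $\{0,\dots,N\}^S$. It is metrizable because $S$ is countable, and each $w_s$ is continuous.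

**Lemma 9.** Every sequence $(t^i)$ in $T$ has a subsequence that is either constant, or for which there is $t$ with $|t|=k<N$ such that all $t^i$ extend $t$ properly and have pairwise distinct $(k+1)$-st coordinates. In the second case $|t^i\wedge t'|\to|t\wedge t'|$ for every $t'\in T$.

*Proof.* Let $t$ be of maximal length such that $t\subset t^i$ for infinitely many $i$; the empty sequence is a candidate and lengths are at most $N$. If $t^i=t$ infinitely often, we have a constant subsequence. Otherwise $|t|<N$, and infinitely many $t^i$ extend $t$ properly. By maximality each $t^\frown n$ is extended by only finitely many $t^i$. So infinitely many values occur as $(k+1)$-st coordinate, and we can select a subsequence with pairwise distinct ones.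

In this second case, let $t'\in T$. If $t'$ does not extend $t$, the comparison of $t'$ with $t^i$ is decided inside $t$, so $|t^i\wedge t'|=|t\wedge t'|$ for all $i$. If $t'=t$, both numbers are $k$. If $t'$ extends $t$ properly, then $|t^i\wedge t'|=k=|t\wedge t'|$ unless $t^i$ and $t'$ have the same $(k+1)$-st coordinate, which happens for at most one $i$. $\square$

**$T$ is compact.** Taking $t'=s\in S$ in Lemma 9, we see that in the second case $t^i\to t$ in $T$. So $T$ is sequentially compact and metrizable, hence compact. For $N=1$ the same description would give $T=\{\emptyset\}\cup\mathbb N$ with distinct $n$'s converging to $\emptyset$, a copy of $\mathbb N^*$. For $N=2$, $(5,i)\to(5)$ as $i\to\infty$, and any sequence $(i,b_i)$ or $(i)$ tends to $\emptyset$.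

**Lemma 10.** $\{w_s:s\in S\}$ is relatively weakly compact in $C(T)$.

*Proof.* Given a sequence $(w_{s^i})$, apply Lemma 9 to $(s^i)$. Along a subsequence either $s^i$ is constant, or $w_{s^i}(t')\to|t\wedge t'|$ for every $t'$, with $|t|<N$. The limit is continuous, because it equals $\min(|t|,w_s(t'))$ for any $s\in S$ with $s\supset t$. (If $|s\wedge t'|\ge|t|$, then $t'\supset t$ and $|t\wedge t'|=|t|$; if $|s\wedge t'|<|t|$, then $s$ and $t$ have the same meet with $t'$.) The functions are bounded by $N$, so by dominated convergence with respect to each measure on $T$ the subsequence converges weakly. The Eberlein–Šmulian theorem gives the claim. $\square$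

## Gluing $T\times(\mathbb N^*)^N$ to the space $K_N$

Let $M=T\times(\mathbb N^*)^N$, a countable compact metrizable space, with points $(t,m)$, $m=(m_0,\dots,m_{N-1})$. Define $q:M\to\mathbb Z^S$ by
$$q(t,m)(s)=j+\mathbf 1[\,j<N\text{ and }s_{j+1}\ge m_j\,],\qquad j=|s\wedge t|.\tag{3}$$
The value at $s$ is the agreement $j$ of $s$ with $t$, plus a bonus $0$ or $1$: the bonus is given when the first coordinate of $s$ not matched with $t$ is at least the threshold $m_j$. With $m_j=\infty$ there is no bonus. Since $j\le|t|$, the value depends only on $t$ and on those $m_j$ with $j\le|t|$.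

**$q$ is continuous.** Fix $s$. The integer-valued function $t\mapsto|s\wedge t|$ is continuous, so $M$ splits into clopen pieces on which $j$ is constant. On such a piece the bonus is $0$, if $j=N$, or the indicator of $m_j\in\{p\in\mathbb N^*:p\le s_{j+1}\}$, a finite set of isolated points of $\mathbb N^*$ and so clopen.

Put
$$K_N=q(M),\qquad\pi_s\in C(K_N)\ \text{the $s$-th coordinate function},\qquad A_N=\{\pi_s:s\in S\}.$$
As a continuous image of $M$ inside $\mathbb Z^S$, $K_N$ is compact, countable and metrizable. All values of $q$ lie in $\{0,\dots,N\}$, so $A_N$ is bounded.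

**Which points are glued.** The identifications that matter trade a bonus for one unit of agreement. Take $N=2$, and write $q(t,m)$ as a function of $s=(s_1,s_2)$.

* $q(\emptyset,(1,1))$: here $j=0$ for all $s$ and $s_1\ge1$, so the value is $1$ for every $s$.
* $q((5),(1,\infty))$: if $s_1\ne5$, the value is $0+1=1$; if $s_1=5$, it is $1+0=1$. This is the same point of $K_2$.
* $q((5),(1,7))$: the value is $1$ if $s_1\neq5$, and $1+\mathbf 1[s_2\ge7]$ if $s_1=5$. Replacing $7$ by $p\to\infty$ we converge to the previous point.
* $q((5,9),(1,7))$: if $s_1\ne5$ the value is $1$; if $s_1=5$ and $s_2\neq9$ it is $1+\mathbf 1[s_2\ge7]$; at $s=(5,9)$ it is $2$. Since $9\ge7$, this is the same point as the previous one.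

So we went from the constant function $1$ to a point whose coordinate at $s=(5,9)$ is $2$. We used two identifications and one small move $p=\infty\rightsquigarrow p=7$. In $M$ the functions $w_s$ separate the identified points: for $s\supset(5)$, $w_s$ is $0$ at $(\emptyset,(1,1))$ and $1$ at $((5),(1,\infty))$. So the approximants $w_s+\frac12$ that work on $M$ do not descend to $K_N$. The chain for general $N$ is the proof of the lower bound.

**The height of $K_N$.** We show that $K_N^{(2N)}$ has at most one point. Put
$$\rho(t,m)=(N-|t|)+\#\{j:m_j=\infty\}\le2N,$$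
with value $2N$ only at $(\emptyset,(\infty,\dots,\infty))$. Fix $(t,m)$. The set $\{t':t'\supset t\}$ equals $\{t':|s\wedge t'|\ge|t|\}$ for any $s\in S$ with $s\supset t$, so it is open in $T$. The set $\{m':m'_j=m_j\text{ whenever }m_j<\infty\}$ is open, since finite points of $\mathbb N^*$ are isolated. If $(t',m')\ne(t,m)$ lies in the product of these neighbourhoods, then $|t'|\ge|t|$ with equality only for $t'=t$. Also $m'$ has at most as many infinite entries as $m$, with equality only for $m'=m$. So $\rho(t',m')<\rho(t,m)$.

Consequently $M^{(i)}\subset\{\rho\ge i\}$ for all $i$, by induction. The case $i=0$ is trivial. A point $x\in M^{(i+1)}$ is a limit of points of $M^{(i)}\setminus\{x\}$, and those close to $x$ have $\rho\ge i$ and $\rho<\rho(x)$; so $\rho(x)\ge i+1$. Hence $M^{(2N)}$ has at most one point.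

It remains to pass to $K_N$. For closed $F\subset M$ we have $q(F)'\subset q(F')$. Indeed, if $y\in q(F)'$, choose $p_i\in F$ such that the points $q(p_i)$ are distinct, differ from $y$, and converge to $y$. The $p_i$ are distinct; a subsequence converges to some $p\in F$, so $p\in F'$, and $q(p)=y$. By induction $K_N^{(i)}\subset q(M^{(i)})$, since $K_N^{(i+1)}\subset(q(M^{(i)}))'\subset q(M^{(i+1)})$. So $K_N^{(2N)}$ has at most one point.

## The bound $\operatorname{wk}(A_N)\le1$

We compare $A_N$ with a weakly compact set in the larger space $C(M)$ and come back with Lemma 5. Since $q$ maps $M$ onto $K_N$, $f\mapsto f\circ q$ is an isometric embedding $C(K_N)\to C(M)$. By (3),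
$$\pi_s\circ q(t,m)=w_s(t)+e_s(t,m),\qquad e_s(t,m)\in\{0,1\},$$
so $\|\pi_s\circ q-(w_s+\frac12)\|\le\frac12$, where $w_s$ is viewed as a function on $M$. Composition with the projection $M\to T$ is a bounded operator $C(T)\to C(M)$. So by Lemma 10 the set $\{w_s+\frac12:s\in S\}$ is relatively weakly compact in $C(M)$. With Lemma 3, $\operatorname{wk}_{C(M)}(A_N)\le\omega_{C(M)}(A_N)\le\frac12$, and Lemma 5 gives $\operatorname{wk}_{C(K_N)}(A_N)\le1$.

## The bound $\omega(A_N)\ge\frac{N-1}2$ by a chain of glued points

Let $r>\omega(A_N)$. There are a weakly compact $L\subset C(K_N)$ and $\varphi_s\in L$ with $\|\varphi_s-\pi_s\|\le r$ for all $s\in S$. We must show that $r$ cannot be small.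

**Step 1: limits along the tree.** We attach an element of $L$ to every node of $T$. Fix a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$. Recall that all its members are infinite sets, and that a sequence $(u_n)$ in a compact Hausdorff space has a unique limit $u$ along $\mathcal U$: for each neighbourhood $V$ of $u$, $\{n:u_n\in V\}\in\mathcal U$. Put $\psi_s=\varphi_s$ for $s\in S$ and, by downward induction on $|t|$, for $|t|<N$,
$$\psi_t=\text{weak-}\lim_{n\to\mathcal U}\psi_{t^\frown n}\in L.$$
The limit exists in $L$ because $L$ is weakly compact. Two consequences are used: every $\psi_t$ is a *continuous* function on $K_N$, and $\psi_{t^\frown n}(x)\to\psi_t(x)$ along $\mathcal U$ for each $x\in K_N$.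

So there are two ways to change $\psi_t(x)$ very little: keep $x$ and pass from $t$ to a suitable child $t^\frown n$; or keep $t$ and move $x$ slightly in $K_N$. The chain alternates these moves, using a gluing in between.

**Step 2: the chain.** Fix $\delta>0$. We construct $t^k\in\mathbb N^k$ and $m^k\in(\mathbb N^*)^N$ for $0\le k\le N$ and put $x_k=q(t^k,m^k)$, so that $t^k\subset t^{k+1}$, $m^k_k<\infty$ for $k<N$, and
$$|\psi_{t^{k+1}}(x_{k+1})-\psi_{t^k}(x_k)|\le2\delta\qquad(0\le k<N).\tag{4}$$

*Start.* Let $t^0=\emptyset$, $m^0=(1,\dots,1)$. Then $x_0(s)=0+\mathbf 1[s_1\ge1]=1$ for all $s\in S$.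

*Choosing the child.* Let $k<N$ and let $(t^k,m^k)$ be given with $m^k_k<\infty$. The set of $n$ with $|\psi_{t^k{}^\frown n}(x_k)-\psi_{t^k}(x_k)|\le\delta$ belongs to $\mathcal U$, so it is infinite. Choose such an $n$ with $n\ge m^k_k$ and put $t^{k+1}=t^k{}^\frown n$. Let $m'=m^k$, except that $m'_{k+1}=\infty$ if $k+1<N$.

*The gluing.* We claim $x_k=q(t^{k+1},m')$. Let $s\in S$.

* If $|s\wedge t^k|=j<k$, then $|s\wedge t^{k+1}|=j$ and $m'_j=m^k_j$, so both sides at $s$ equal $j+\mathbf 1[s_{j+1}\ge m^k_j]$.
* If $s\supset t^k$ and $s_{k+1}\neq n$, then $|s\wedge t^{k+1}|=k$ and $m'_k=m^k_k$, so both sides equal $k+\mathbf 1[s_{k+1}\ge m^k_k]$.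
* If $s\supset t^{k+1}$, then $x_k(s)=k+\mathbf 1[n\ge m^k_k]=k+1$, by the choice of $n$. On the other side the agreement is $k+1$ and the bonus is $0$: either $k+1=N$, or $m'_{k+1}=\infty>s_{k+2}$. So $q(t^{k+1},m')(s)=k+1$ too.

*Moving the point.* If $k+1=N$, put $m^N=m'$. Then $x_N=x_{N-1}$, and (4) holds by the choice of $n$. If $k+1<N$, let $m'(p)$ be $m'$ with entry $k+1$ replaced by $p\in\mathbb N^*$. The function $p\mapsto\psi_{t^{k+1}}(q(t^{k+1},m'(p)))$ is continuous on $\mathbb N^*$, because $q$ and $\psi_{t^{k+1}}$ are. By the gluing, its value at $p=\infty$ is $\psi_{t^{k+1}}(x_k)$. So for some $p<\infty$,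
$$|\psi_{t^{k+1}}(q(t^{k+1},m'(p)))-\psi_{t^{k+1}}(x_k)|\le\delta.$$
Put $m^{k+1}=m'(p)$. Together with the choice of $n$ this gives (4), and $m^{k+1}_{k+1}=p<\infty$, so the construction continues.

**Step 3: comparing the two ends.** Summing (4), $|\psi_{t^N}(x_N)-\psi_\emptyset(x_0)|\le2N\delta$. At the end of the chain, $\psi_{t^N}=\varphi_{t^N}$ and $\pi_{t^N}(x_N)=|t^N\wedge t^N|=N$, so $|\psi_{t^N}(x_N)-N|\le r$. At the start, $\pi_s(x_0)=1$ for all $s$, so $|\varphi_s(x_0)-1|\le r$ for all $s\in S$. Closed inequalities survive the limits along $\mathcal U$, so $|\psi_\emptyset(x_0)-1|\le r$. Hence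
$$N-1\le2r+2N\delta.$$
Letting $\delta\to0$ and $r\to\omega(A_N)$ gives $\omega(A_N)\ge\frac{N-1}2$, and Proposition 8 is proved. $\blacksquare$

The chain needs continuity of $\psi_{t}$ on $K_N$, where the glued points are equal. In $C(M)$ the same set satisfies $\omega_{C(M)}(A_N)\le\frac12$, as we saw. So $\omega$ can grow from at most $\frac12$ to at least $\frac{N-1}2$ on passing to a subspace, and no analogue of Lemma 5 holds for $\omega$ with any constant.

## One countable compact space that contains every $K_N$

**Proof of Theorem 1.** We put all the examples into a single space. Let $K$ be the one-point compactification of the disjoint union $\bigsqcup_{N\ge2}K_N$. It is countable and compact, hence metrizable, and each $K_N$ is clopen in $K$. Let $E_N:C(K_N)\to C(K)$ be extension by $0$ and $R_N:C(K)\to C(K_N)$ restriction. Both have norm $\le1$ and $R_NE_N=\mathrm{id}$. By Lemma 4 and Proposition 8,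
$$\operatorname{wk}(E_NA_N)\le1,\qquad\omega(E_NA_N)\ge\tfrac{N-1}2\qquad(N\ge2).$$
So no constant $C$ satisfies $\omega\le C\operatorname{wk}$ on bounded subsets of $C(K)$. Already for $N=4$ we have $\omega\ge\frac32>1\ge\operatorname{wk}$, so equality fails. Since $K$ is countable and compact, $C(K)^*=\ell_1(K)$, so $C(K)$ is an $L_1$ predual and the same conclusions hold for that class. $\blacksquare$

## Embedding $K_N$ into spaces with a nonempty derivative of order $2N$

For Theorem 2(1) we want a copy of $K_N$ in every metrizable $H$ with $H^{(2N)}\neq\emptyset$. This is where the height of $K_N$ is used.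

**Lemma 11.** Let $Z$ be a countable compact metrizable space, $z\in Z$, $Z^{(m)}\subset\{z\}$. Let $H$ be compact metrizable, $y\in H^{(m)}$, and $U$ a neighbourhood of $y$. Then there is a homeomorphic embedding $h:Z\to U\subset H$ with $h(z)=y$.

*Proof.* We may take $U$ open, and we use induction on $m$. For $m=0$, $Z=\{z\}$ and $h(z)=y$ works. Let $m\ge1$; we may assume $Z\ne\{z\}$.

*Cutting $Z$.* Being countable and metrizable, $Z$ is zero-dimensional. So there are clopen sets $Z=V_0\supset V_1\supset\cdots$ forming a neighbourhood base at $z$, and the nonempty sets among $V_i\setminus V_{i+1}$ are disjoint clopen compact sets with union $Z\setminus\{z\}$. They are finite in number, or they converge to $z$, meaning that each neighbourhood of $z$ contains all but finitely many of them. Let $W$ be one of them. Since $W$ is clopen, $W^{(m)}=Z^{(m)}\cap W=\emptyset$, so the compact set $W^{(m-1)}$ has no limit point and is finite. Hence $W$ splits into finitely many nonempty clopen pieces, each containing at most one point of $W^{(m-1)}$. Renaming the pieces, we have $Z\setminus\{z\}=\bigsqcup_iZ_i$ with $Z_i$ nonempty,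 clopen and compact, still converging to $z$ if there are infinitely many, and $Z_i^{(m-1)}\subset\{z_i\}$ for some $z_i\in Z_i$.

*Choosing targets.* Let $d$ be a metric on $H$. As $y\in(H^{(m-1)})'$, choose $y_i\in H^{(m-1)}\cap U\setminus\{y\}$ with $d_i=d(y_i,y)\to0$ and $d_{i+1}<d_i/3$. Let $U_i\subset U$ be an open ball around $y_i$ of radius at most $d_i/3$. Points of $U_i$ have distance from $y$ between $\frac23d_i$ and $\frac43d_i$, and $\frac43d_{i+1}<\frac49d_i$. So the $U_i$ are pairwise disjoint, miss $y$, and converge to $y$.

*Assembling.* By induction there are embeddings of $Z_i$ into $U_i$ with $z_i\mapsto y_i$. Let $h$ be given by these on $\bigsqcup_iZ_i$, and $h(z)=y$. It is injective because the $U_i$ are disjoint and miss $y$. It is continuous on each clopen set $Z_i$. At $z$ it is continuous because either $z$ is isolated, or $Z_i\to z$ and $h(Z_i)\subset U_i\to y$. A continuous injection on a compact space is an embedding. $\square$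

**Proof of Theorem 2(1).** Choose $z\in K_N$ with $K_N^{(2N)}\subset\{z\}$ and $y\in H^{(2N)}$. By Lemma 11 with $m=2N$ and $U=H$, $H$ contains a closed copy $Z$ of $K_N$, and we regard $A_N$ as a subset of $C(Z)$. The set $Z$ is closed and metrizable in $K$, so Lemma 7 gives an extension operator $E:C(Z)\to C(K)$ with $\|E\|\le1$. Let $R:C(K)\to C(Z)$ be restriction; then $RE=\mathrm{id}$. By Lemma 4, $\operatorname{wk}(EA_N)\le1$ and $\omega(EA_N)\ge\frac{N-1}2$, so $\kappa(K)\ge\frac{N-1}2$. $\square$

**Proof of Theorem 2(3).** Let $K$ be metrizable. If $K^{(n)}=\emptyset$ for some $n$, then Theorem 2(2), whose extension operators come from Lemma 7, gives $\kappa(K)\le2(n-1)$, hence equivalence and the upper bound. If $K^{(n)}\neq\emptyset$ for all $n$, apply part (1) with $H=K$ and all $N\ge2$ to get $\kappa(K)=\infty$.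

For the lower bound let $K^{(n)}=\emptyset\neq K^{(n-1)}$ and $N=\lfloor\frac{n-1}2\rfloor$. If $N\ge2$, then $2N\le n-1$, so $K^{(2N)}\supset K^{(n-1)}\neq\emptyset$, and part (1) gives $\kappa(K)\ge\frac{N-1}2$. If $N\le1$, the claimed lower bound is $\le0$. $\square$

**The named examples.** The spaces $[0,1]$, $\{0,1\}^{\mathbb N}$ and $[0,\omega^\omega]$ are compact and metrizable (the last is countable), and we saw that all their finite derivatives are nonempty. By Theorem 2(3) equivalence fails on the three spaces of continuous functions.

## Metrizable subspaces of Corson compacta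

A compact space is *Corson* if it is homeomorphic to a set $K\subset\mathbb R^\Gamma$ (product topology), for some $\Gamma$, such that every $x\in K$ has countable support $\operatorname{supp}x=\{\gamma:x(\gamma)\ne0\}$. For instance, the unit vectors of $\mathbb R^\Gamma$ together with $0$ form a Corson compact, the one-point compactification of the discrete set $\Gamma$; for uncountable $\Gamma$ it is not metrizable. Every Eberlein compact (a weakly compact subset of a Banach space, up to homeomorphism) is Corson; this is a textbook fact. Two standard properties are needed, and both are short.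

**Lemma 12.** Let $K\subset\mathbb R^\Gamma$ be a Corson compact as above. (a) The closure in $K$ of a countable set is metrizable. (b) If $B\subset K$ and $x\in\overline B$, some sequence in $B$ converges to $x$.

*Proof.* (a) Let $\Gamma_0$ be the countable union of the supports of the points of the set. All points of the closure vanish off $\Gamma_0$, so the closure embeds into $\mathbb R^{\Gamma_0}$, which is metrizable.

(b) Choose $b_1,b_2,\dots\in B$ inductively. When $b_1,\dots,b_{n-1}$ are chosen, enumerate each of the countable sets $\operatorname{supp}x,\operatorname{supp}b_1,\dots,\operatorname{supp}b_{n-1}$ (keeping earlier enumerations), and choose $b_n\in B$ with $|b_n(\gamma)-x(\gamma)|<\frac1n$ for the first $n$ elements $\gamma$ of each. This is possible since it involves finitely many coordinates and $x\in\overline B$. If $\gamma$ belongs to one of the supports $\operatorname{supp}x$, $\operatorname{supp}b_i$, then $b_n(\gamma)\to x(\gamma)$; for any other $\gamma$ all values are $0$. So $b_n\to x$. $\square$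

**Proof of Theorem 2(4).** We build a closed metrizable subspace with a prescribed nonempty derivative and apply part (1). Fix $n\in\mathbb N$ and $x_\emptyset\in K^{(n)}$. Suppose $x_t\in K^{(n-|t|)}$ is given, where $t$ is a finite sequence in $\mathbb N$ with $|t|<n$. Then $x_t$ is in the closure of $K^{(n-|t|-1)}\setminus\{x_t\}$. By Lemma 12(b) we choose $x_{t^\frown i}\in K^{(n-|t|-1)}\setminus\{x_t\}$ with $x_{t^\frown i}\to x_t$ as $i\to\infty$.

Let $H$ be the closure of the countable set $\{x_t:|t|\le n\}$. It is metrizable by Lemma 12(a). Downward induction on $|t|$ gives $x_t\in H^{(n-|t|)}$. For $|t|=n$ this says $x_t\in H$. If $|t|<n$ and all $x_{t^\frown i}$ lie in $H^{(n-|t|-1)}$, then $x_t$ is a limit of points of $H^{(n-|t|-1)}$ different from $x_t$, so $x_t\in H^{(n-|t|)}$. Hence $x_\emptyset\in H^{(n)}$ and $H^{(n)}\neq\emptyset$. Taking $n=2N$ for each $N\ge2$ (with $H$ depending on $N$), part (1) gives $\kappa(K)\ge\frac{N-1}2$ for every $N$. So $\omega$ and $\operatorname{wk}$ are not equivalent on $C(K)$. $\blacksquare$
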